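\title{Log-concavity of curvature integrals of hypersurfaces in hyperbolic space}

\begin{abstract}
Let $\Sigma$ be a closed connected embedded hypersurface of $\mathbb{H}^n$, $n\ge 3$, whose induced metric has nonnegative sectional curvature. We prove that for every odd $j\le n-1$ the integral over $\Sigma$ of the normalized $j$-th mean curvature is at least its value on the geodesic sphere of the same area, with equality only for geodesic spheres, as conjectured by Hu and Li. The proof has two parts. A Bochner type argument with mixed discriminants shows that the sequence of curvature integrals is log-concave, while for spheres it is geometric. The one remaining inequality, between the integrals of orders $n-3$ and $n-1$, comes from the harmonic mean curvature flow and needs only strict convexity. The method compares any two curvature integrals of orders $i<j$ with $i\le n-3$, under a curvature condition implied by nonnegative sectional curvature, and the restriction on $i$ cannot be removed.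
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The inequality}

Let $\mathbb{H}^n$, $n\ge3$, be the hyperbolic space of curvature $-1$, and put $m=n-1$. Throughout, a \emph{hypersurface} is a smooth, closed (compact, without boundary), connected, embedded hypersurface $\Sigma\subset\mathbb{H}^n$; it is the boundary of a bounded domain $\Omega$. Let $\kappa=(\kappa_1,\dots,\kappa_m)$ be its principal curvatures with respect to the outward unit normal, so that geodesic spheres have positive principal curvatures. With $\sigma_j$ the $j$-th elementary symmetric function, the \emph{normalized $j$-th mean curvature} and its integral are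
\[
p_j=\frac{\sigma_j(\kappa)}{\binom{m}{j}},\qquad a_j=\int_\Sigma p_j\,d\mu\qquad(0\le j\le m).
\]
Thus $p_j$ is the average of all products of $j$ principal curvatures with distinct indices, $p_0=1$, and $a_0=|\Sigma|$ is the area. Let $\omega=\omega_{n-1}$ be the area of the unit sphere $\mathbb{S}^{n-1}$. A geodesic sphere of radius $r$ has area $\omega\sinh^m r$ and all principal curvatures equal to $\coth r$, so on it $a_j$ takes the value
\[
\Phi_j(r)=\omega\,\sinh^{m-j}r\,\cosh^j r .
\]
Each $\Phi_j$ is strictly increasing on $[0,\infty)$, from $0$ to $\infty$ if $j<m$ and from $\omega$ to $\infty$ if $j=m$. The question is whether, among hypersurfaces of given area, the geodesic sphere has the smallest $a_j$. The following statement was conjectured by Hu and Li \cite{HL}.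

\begin{theorem}\label{thm:main}
Let $n\ge3$ and let $k\ge0$ be an integer with $2k+1\le n-1$. Every hypersurface $\Sigma\subset\mathbb{H}^n$ whose induced metric has nonnegative sectional curvature satisfies
\begin{equation}\label{eq:main}
\int_\Sigma p_{2k+1}\,d\mu\ \ge\ \omega_{n-1}\left[\left(\frac{|\Sigma|}{\omega_{n-1}}\right)^{\frac{2}{2k+1}}+\left(\frac{|\Sigma|}{\omega_{n-1}}\right)^{\frac{2}{2k+1}\cdot\frac{n-2-2k}{n-1}}\right]^{\frac{2k+1}{2}},
\end{equation}
and equality holds if and only if $\Sigma$ is a geodesic sphere.
\end{theorem}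

The right side is the value on the sphere of the same area. Define the \emph{area radius} $r_A$ by $|\Sigma|=\Phi_0(r_A)=\omega\sinh^m r_A$ and put $j=2k+1$. Then $n-2-2k=m-j$, and the right side of \eqref{eq:main} equals
\begin{equation}\label{eq:rhs}
\omega\big[\sinh^{2m/j}r_A+\sinh^{2(m-j)/j}r_A\big]^{j/2}=\omega\sinh^{m-j}r_A\,\big(\sinh^2r_A+1\big)^{j/2}=\Phi_j(r_A).
\end{equation}

The hypothesis is a convexity condition. By the Gauss equation it says that $\kappa_i\kappa_l\ge1$ for $i\ne l$, so at each point the $\kappa_i$ are nonzero and of one sign. At a point of $\Sigma$ farthest from a fixed point $o$, at distance $R$, the hypersurface touches the sphere $\partial B_R(o)$ from inside, so $\kappa_i\ge\coth R$ there. Since $\Sigma$ is connected, all $\kappa_i$ are positive everywhere; a hypersurface with this property is called \emph{strictly convex}. The hypothesis is implied by \emph{horospherical convexity} (h-convexity), which means $\kappa_i\ge1$ for all $i$, but it allows one principal curvature below $1$ at each point.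

Both terms in the bracket of \eqref{eq:main} have a meaning. If only the first is kept, the inequality reads $a_j\ge|\Sigma|$, and this holds pointwise: at most one $\kappa_i$ is less than $1$ and its product with any other is at least $1$, so $p_j\ge1$ for $j\ge2$, and $p_1\ge p_2^{1/2}\ge1$ by Newton's inequality \eqref{eq:newton}. If only the second is kept, the inequality reads $a_j\ge\omega(|\Sigma|/\omega)^{(m-j)/m}$, which has the scaling of Euclidean space and is an equality for Euclidean round spheres. The first term dominates for large area and the second for small area; \eqref{eq:main} joins them so that every geodesic sphere is extremal.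

Two cases of \eqref{eq:main}, each with the same equality statement, are known:
\begin{itemize}
\item[(K1)] $k=0$, for every hypersurface with nonnegative Ricci curvature;
\item[(K2)] every $k$ with $2k+1\le n-1$, for h-convex hypersurfaces.
\end{itemize}
The proof of Theorem~\ref{thm:main} below uses neither; (K1) enters only in Theorem~\ref{thm:top} for even $n$.

\subsection{Comparing any two curvature integrals}

The proof uses nonnegative sectional curvature only through the condition
\begin{equation}\label{eq:D}
\kappa_i>0\quad\text{and}\quad\sum_{l\ne i}\Big(1-\frac1{\kappa_i\kappa_l}\Big)\ge0\qquad\text{for every $i$, at every point of $\Sigma$.}\tag{D}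
\end{equation}
Nonnegative sectional curvature makes each summand nonnegative and so implies \eqref{eq:D}. For $m=2$ the sum has a single term. For $m=3$ the triple $\kappa=(\frac45,\frac45,5)$ satisfies \eqref{eq:D}, the sums being $\frac3{16},\frac3{16},\frac32$, although $\kappa_1\kappa_2<1$.

\begin{theorem}\label{thm:general}
Let $n\ge3$ and let $\Sigma\subset\mathbb{H}^n$ be a hypersurface satisfying \eqref{eq:D}.
\begin{enumerate}
\item[(a)] $a_{j-1}a_{j+1}\le a_j^2$ for $1\le j\le m-1$.
\item[(b)] For $0\le i\le m-2$ and $i<j\le m$ we have $a_j\ge\Phi_j\circ\Phi_i^{-1}(a_i)$. If $n\ge4$, equality holds if and only if $\Sigma$ is a geodesic sphere. If $n=3$, then for $(i,j)=(0,1)$ equality holds if and only if $\Sigma$ is a geodesic sphere, and for $(i,j)=(0,2)$ equality always holds.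
\item[(c)] The restriction $i\le m-2$ is optimal: for $i=m-1$, $j=m$ the inequality in \emph{(b)} fails, even among hypersurfaces of positive sectional curvature.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from (b) with $i=0$, $j=2k+1$ and from \eqref{eq:rhs}; if $n=3$ only $(i,j)=(0,1)$ occurs. For $(i,j)=(0,m)$ the hypothesis can be relaxed.

\begin{theorem}\label{thm:top}
Let $\Sigma\subset\mathbb{H}^n$ be a strictly convex hypersurface; if $n$ is even, assume also that it has nonnegative Ricci curvature. Then
\[
\int_\Sigma p_{n-1}\,d\mu\ \ge\ \Phi_m(r_A)=\omega\Big[1+\big(|\Sigma|/\omega\big)^{2/(n-1)}\Big]^{(n-1)/2}.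
\]
For $n\ge4$ equality holds if and only if $\Sigma$ is a geodesic sphere; for $n=3$ it is an identity.
\end{theorem}

\subsection{The method}

For fixed $r$ the sequence $\Phi_0(r),\dots,\Phi_m(r)$ is geometric with ratio $\coth r$. Dividing a log-concave sequence by a geometric one leaves it log-concave, so by (a) the sequence $x_l=a_l/\Phi_l(r_A)$ is log-concave with $x_0=1$. A log-concave sequence lies above the geometric interpolation of its end values, so all inequalities $x_j\ge1$ follow from the single inequality $x_m\ge1$. Log-concavity cannot give this last inequality, since it holds for every geometric sequence, whatever its ratio. For surfaces the missing information is the Gauss--Bonnet theorem; Section~\ref{sec:surfaces} carries out the whole proof in that case. Section~\ref{sec:logconc} proves (a) in all dimensions. The substitute for Gauss--Bonnet is an upper bound for $a_{m-2}$ in terms of $a_m$, obtained in Section~\ref{sec:compare} by shrinking $\Sigma$ to a point along the harmonic mean curvature flow and following the quermassintegrals of Section~\ref{sec:quer}.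 Section~\ref{sec:proofs} assembles the theorems, and Section~\ref{sec:flow} proves that the flow does shrink $\Sigma$ to a point.

\subsection{Conventions and standard facts}

We write $\langle\cdot,\cdot\rangle$ and $\bar\nabla$ for the metric and the connection of $\mathbb{H}^n$; $g$, $\nabla$, $d\mu$ for the induced metric, connection and measure on $\Sigma$; and $\nu$ for the outward unit normal. The shape operator is $h(\xi)=\bar\nabla_\xi\nu$. Symmetric $2$-tensors such as $h$ and $\nabla^2u$ are identified with self-adjoint endomorphisms of $T\Sigma$, $I$ is the identity, and repeated tensor indices are summed. A \emph{principal frame} at a point is an orthonormal basis $e_1,\dots,e_m$ with $he_i=\kappa_ie_i$; it is used only to evaluate tensor identities at that point. The \emph{Codazzi equation} says that $\nabla_ih_{kl}$ is symmetric in all three indices. With $R(\xi,\eta)=[\nabla_\xi,\nabla_\eta]-\nabla_{[\xi,\eta]}$, the \emph{Gauss equation} in a principal frame reads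
\begin{equation}\label{eq:gauss}
R(e_i,e_k)e_q=K_{ik}\,(\delta_{kq}e_i-\delta_{iq}e_k),\qquad K_{ik}=\kappa_i\kappa_k-1 .
\end{equation}
If $P_0,\dots,P_N$ are the normalized elementary symmetric functions of $N$ positive numbers, \emph{Newton's inequalities} state that
\begin{equation}\label{eq:newton}
P_{l-1}P_{l+1}\le P_l^2\qquad(1\le l\le N-1),
\end{equation}
with equality only if all the numbers are equal; equivalently, $P_{l+1}/P_l$ is nonincreasing in $l$. We write $\sigma_l(\kappa|i)$ and $\sigma_l(\kappa|i,k)$ for the symmetric functions with $\kappa_i$, respectively $\kappa_i$ and $\kappa_k$, omitted, and $P^{(i)}_l=\sigma_l(\kappa|i)/\binom{m-1}{l}$. Finally, a hypersurface in our sense that is umbilic at every point is a geodesic sphere.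

\section{Surfaces in $\mathbb{H}^3$}\label{sec:surfaces}

For $m=2$ condition \eqref{eq:D} says that $\kappa_1,\kappa_2>0$ and that the Gauss curvature $K=\kappa_1\kappa_2-1$ is nonnegative. This case of Theorem~\ref{thm:main} is contained in (K1); we prove it directly because it shows the method.

\begin{proposition}\label{prop:surfaces}
Let $\Sigma\subset\mathbb{H}^3$ satisfy \eqref{eq:D}. Then $a_2=a_0+4\pi$ and $a_0a_2\le a_1^2$, with equality in the inequality if and only if $\Sigma$ is a geodesic sphere. Consequently $a_2=\Phi_2(r_A)$ and $a_1\ge\Phi_1(r_A)$, with the same equality case.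
\end{proposition}

\begin{proof}
At a farthest point from a fixed point $K\ge\coth^2R-1>0$, so $\int_\Sigma K>0$. Since $\Sigma$ is connected and orientable, Gauss--Bonnet gives $\int_\Sigma K=4\pi$, that is, $a_2-a_0=4\pi$.

A trace-free symmetric $2\times2$ matrix $A$ has $\det A=-\frac12|A|^2\le0$. Applied to $h-p_1I$ this gives $p_2\le p_1^2$ and so $a_2\le\int p_1^2$, which is too weak, because $\int p_1^2\ge a_1^2/a_0$ by Cauchy--Schwarz. We want the constant $c=a_1/a_0$ in place of the function $p_1$. The tensor $h-cI$ is trace-free only on average, so we correct its trace by a Hessian. As $p_1-c$ has mean zero and $\Sigma$ is connected, there is a smooth $u$ with $\Delta u=2(p_1-c)$, and $A=h-cI-\nabla^2u$ is trace-free. For symmetric $2\times2$ matrices $\det(M-N)=\det M-(\operatorname{tr}M\operatorname{tr}N-\operatorname{tr}MN)+\det N$. Take $M=h-cI$ and $N=\nabla^2u$. The middle term integrates to zero: for the part $cI$ it is $c\Delta u$, and for the part $h$ integration by parts gives $\int\big(-\nabla_l h_{kk}+\nabla_kh_{kl}\big)\nabla_lu$, which vanishes by Codazzi.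 The first term integrates to $a_2-2ca_1+c^2a_0=a_2-a_1^2/a_0$. For the last term, Bochner's formula gives $2\int\det\nabla^2u=\int\big((\Delta u)^2-|\nabla^2u|^2\big)=\int K|\nabla u|^2$. Altogether
\[
\frac{a_1^2}{a_0}-a_2=\frac12\int_\Sigma\big(|A|^2+K|\nabla u|^2\big)\,d\mu\ \ge0 .
\]
If equality holds, then $A=0$ and $K|\nabla u|^2=0$. On the nonempty open set $U=\{K>0\}$ we get $\nabla u=0$, so $h=cI$ and $K=c^2-1>0$. By continuity $K=c^2-1$ on the closure of $U$, so $U$ is closed, $U=\Sigma$, and $\Sigma$ is umbilic. Spheres give equality because $\Phi_0,\Phi_1,\Phi_2$ are in geometric progression. Finally, $a_0=4\pi\sinh^2r_A$ gives $a_2=4\pi\cosh^2r_A=\Phi_2(r_A)$ and $a_0a_2=\Phi_1(r_A)^2$.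
\end{proof}

In higher dimensions three ingredients must be replaced: the inequality $\det A\le0$ for trace-free $A$, Bochner's formula, and Gauss--Bonnet. The next section handles the first two.

\section{Log-concavity}\label{sec:logconc}

\subsection{Mixed discriminants}

To compare $p_{j-1},p_j,p_{j+1}$ we need a bilinear form $Q$ on symmetric matrices with $Q(I,I)=p_{j-1}$, $Q(h,I)=p_j$, $Q(h,h)=p_{j+1}$; for $m=2$ it was the polarized determinant. The \emph{mixed discriminant} of $m\times m$ matrices is
\begin{equation}\label{eq:mixed}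
\mathcal{D}(A_1,\dots,A_m)=\frac1{m!}\,\delta^{i_1\dots i_m}_{l_1\dots l_m}\,(A_1)^{l_1}_{i_1}\cdots(A_m)^{l_m}_{i_m},
\end{equation}
where $\delta^{i_1\dots i_m}_{l_1\dots l_m}$ is the sign of the permutation $i_s\mapsto l_s$ if both index strings are orderings of $1,\dots,m$, and $0$ otherwise. It is the symmetric multilinear form with $\mathcal{D}(A,\dots,A)=\det A$. It is therefore invariant under a common change of basis, so it is defined for endomorphisms of $T_x\Sigma$, and $\delta$ is a parallel tensor on $\Sigma$. Write $A[s]$ for $A$ repeated $s$ times. Expanding $\det(I+th)$ in two ways gives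
\begin{equation}\label{eq:pmixed}
p_l=\mathcal{D}\big(h[l],I[m-l]\big).
\end{equation}

\begin{lemma}[Alexandrov]\label{lem:alex}
Let $H_1,\dots,H_{m-2},B$ be positive definite symmetric $m\times m$ matrices and $q(A,A')=\mathcal{D}(A,A',H_1,\dots,H_{m-2})$. Then $q(B,B)>0$ and $q(A,B)^2\ge q(A,A)\,q(B,B)$ for every symmetric $A$.
\end{lemma}

\begin{proof}
Let $\mathcal{C}$ be the cone of positive definite matrices and $\partial_H$ the derivative in the direction $H$. By multilinearity $G:=\partial_{H_1}\cdots\partial_{H_{m-2}}\det$ is the quadratic form $G(A)=\frac{m!}{2}q(A,A)$. The inequality says that the quadratic polynomial $t\mapsto G(A+tB)$ has real roots, so we follow real-rootedness from $\det$ through the derivatives. Call a real homogeneous polynomial $P$ of degree $d\ge1$ on symmetric matrices \emph{good} if $P>0$ on $\mathcal{C}$ and $t\mapsto P(Y+tC)$ has only real roots for all real symmetric $Y$ and all $C\in\mathcal{C}$. The determinant is good, because $\det(Y+tC)=\det C\cdot\det(C^{-1/2}YC^{-1/2}+tI)$. We claim that if $P$ is good of degree $d\ge2$ and $H\in\mathcal{C}$,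 then $\partial_HP$ is good.

For $C\in\mathcal{C}$ the polynomial $s\mapsto P(C+sH)$ has degree $d$, leading coefficient $P(H)>0$ and real roots, and it is positive for $s\ge0$. So it equals $P(H)\prod_{i=1}^d(s+\lambda_i)$ with all $\lambda_i>0$, and its derivative at $0$, which is $\partial_HP(C)$, is positive.

Now let $Y$ be real symmetric, $C\in\mathcal{C}$, $\operatorname{Im}t>0$. If $\operatorname{Im}s\ge0$, then $Y+tC+sH=Y'+iC'$ with $Y'$ real symmetric and $C'=(\operatorname{Im}t)C+(\operatorname{Im}s)H\in\mathcal{C}$, and $P(Y'+iC')\ne0$ because $\zeta\mapsto P(Y'+\zeta C')$ has only real roots. So all roots of $s\mapsto P(Y+tC+sH)$ lie in the open lower half-plane. By the Gauss--Lucas theorem the roots of the derivative lie in the convex hull of these roots; in particular $s=0$ is not among them, that is, $\partial_HP(Y+tC)\ne0$. The polynomial $t\mapsto\partial_HP(Y+tC)$ has real coefficients and no roots with $\operatorname{Im}t>0$, so all its roots are real. This proves the claim.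

Hence $G$ is good. So $q(B,B)>0$, and $q(A,A)+2tq(A,B)+t^2q(B,B)$ has real roots, which is the stated inequality.
\end{proof}

In the surface case the Hessian dropped out of the linear terms after integration. The general reason is that the following tensors are divergence free.

\begin{lemma}\label{lem:newton}
For $0\le s\le m-1$ define the endomorphism field $T_s$ on $\Sigma$ by $\operatorname{tr}(T_sA)=\mathcal{D}\big(A,h[s],I[m-1-s]\big)$ for all endomorphisms $A$. Then $T_se_i=\frac1mP^{(i)}_se_i$ in a principal frame, and $\nabla_i(T_s)^i_l=0$. In particular $\int_\Sigma\operatorname{tr}(T_s\nabla^2u)\,d\mu=0$ for every smooth $u$.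
\end{lemma}

\begin{proof}
In a principal frame $h$ and $I$ are diagonal, so in \eqref{eq:mixed} only terms with $l_r=i_r$ for $r\ge2$ survive, which forces $l_1=i_1$. For $i_1=i$, summing $\kappa_{i_2}\cdots\kappa_{i_{s+1}}$ over the orderings of the remaining indices gives $s!\,(m-1-s)!\,\sigma_s(\kappa|i)=(m-1)!\,P_s^{(i)}$. For the divergence, $(T_s)^{i_1}_{l_1}=\frac1{m!}\delta^{i_1\dots i_m}_{l_1\dots l_m}h^{l_2}_{i_2}\cdots$, and $\nabla_{i_1}$ can act only on a factor $h^{l_r}_{i_r}$. By Codazzi $\nabla_{i_1}h^{l_r}_{i_r}$ is symmetric in $i_1,i_r$, while $\delta$ is antisymmetric in them.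
\end{proof}

\subsection{The Bochner argument}

\begin{proof}[Proof of Theorem~\ref{thm:general}(a)]
Fix $1\le j\le m-1$ and put $Q(A,B)=\mathcal{D}\big(A,B,h[j-1],I[m-1-j]\big)$. By \eqref{eq:pmixed}, $Q(h,h)=p_{j+1}$, $Q(h,I)=p_j$, $Q(I,I)=p_{j-1}$, and by definition $Q(A,I)=\operatorname{tr}(T_{j-1}A)$ and $Q(A,h)=\operatorname{tr}(T_jA)$. Since $h$ is positive definite, Lemma~\ref{lem:alex} with $B=I$ shows that
\begin{equation}\label{eq:neg}
Q(A,I)=0\quad\Longrightarrow\quad Q(A,A)\le0\qquad\text{for self-adjoint }A .
\end{equation}

\emph{Correcting the trace.} Let $c=a_j/a_{j-1}$. By Lemma~\ref{lem:newton} and strict convexity, $T_{j-1}$ is positive definite and $Lu=\operatorname{tr}(T_{j-1}\nabla^2u)=\operatorname{div}(T_{j-1}\nabla u)$ is an elliptic self-adjoint operator. From $\int uLu=-\int\langle T_{j-1}\nabla u,\nabla u\rangle$ and connectedness, its kernel consists of the constants. The function $p_j-cp_{j-1}$ has mean zero, so by the Fredholm alternative and elliptic regularity $Lu=p_j-cp_{j-1}$ has a smooth solution. For $A=h-cI-\nabla^2u$ we then have $Q(A,I)=p_j-cp_{j-1}-Lu=0$,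 and \eqref{eq:neg} gives $Q(A,A)\le0$ at every point. We expand and integrate; the terms $Q(\nabla^2u,h)$ and $Q(\nabla^2u,I)$ integrate to zero by Lemma~\ref{lem:newton}, and there remains
\begin{equation}\label{eq:bochner0}
0\ \ge\ a_{j+1}-\frac{a_j^2}{a_{j-1}}+\int_\Sigma Q(\nabla^2u,\nabla^2u)\,d\mu .
\end{equation}
It suffices to show that the last integral is nonnegative.

\emph{The quadratic term.} Write $Q(\nabla^2u,\nabla^2u)=\frac1{m!}\delta^{i_1\dots i_m}_{l_1\dots l_m}\,\nabla_{i_1}\nabla^{l_1}u\,\nabla_{i_2}\nabla^{l_2}u\,h^{l_3}_{i_3}\cdots$ and integrate by parts in $\nabla_{i_1}$. The derivatives of $h$ drop out as in Lemma~\ref{lem:newton}. In the remaining term $\nabla_{i_1}\nabla_{i_2}\nabla^{l_2}u$ may be antisymmetrized in $i_1,i_2$, which produces the curvature of $\Sigma$: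
\[
\int Q(\nabla^2u,\nabla^2u)=-\frac1{2\,m!}\int\delta^{i_1\dots i_m}_{l_1\dots l_m}\,\nabla^{l_1}u\,\big(R(e_{i_1},e_{i_2})\nabla u\big)^{l_2}\,h^{l_3}_{i_3}\cdots .
\]
Evaluate the integrand in a principal frame, with $u_i=\nabla_{e_i}u$ and $(i_1,i_2)=(i,k)$. Only $l_r=i_r$ for $r\ge3$ contributes, so $(l_1,l_2)$ is $(i,k)$, with sign $+1$, or $(k,i)$, with sign $-1$; the sum over the remaining indices gives the factor $(j-1)!\,(m-1-j)!\,\sigma_{j-1}(\kappa|i,k)$. By \eqref{eq:gauss}, $R(e_i,e_k)\nabla u=K_{ik}(u_ke_i-u_ie_k)$, so the two choices contribute $-K_{ik}u_i^2$ and $-K_{ik}u_k^2$. Summing over ordered pairs $i\ne k$,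
\begin{equation}\label{eq:bochner1}
\int Q(\nabla^2u,\nabla^2u)=\frac{(j-1)!\,(m-1-j)!}{m!}\int\sum_iu_i^2\sum_{k\ne i}\sigma_{j-1}(\kappa|i,k)\,K_{ik}.
\end{equation}
If the sectional curvature is nonnegative, every term is nonnegative and the proof is complete.

\emph{The sign under \eqref{eq:D}.} Counting monomials in the $m-1$ variables $(\kappa_k)_{k\ne i}$ gives $\sum_{k\ne i}\kappa_k\sigma_{j-1}(\kappa|i,k)=j\,\sigma_j(\kappa|i)$ and $\sum_{k\ne i}\sigma_{j-1}(\kappa|i,k)=(m-j)\,\sigma_{j-1}(\kappa|i)$. Since $j\binom{m-1}{j}=(m-j)\binom{m-1}{j-1}$, the inner sum in \eqref{eq:bochner1} is $(m-j)\binom{m-1}{j-1}\big(\kappa_iP_j^{(i)}-P_{j-1}^{(i)}\big)$, and the constants combine to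
\begin{equation}\label{eq:bochner2}
\int Q(\nabla^2u,\nabla^2u)=\frac1m\int\sum_iu_i^2\,\big(\kappa_iP_j^{(i)}-P_{j-1}^{(i)}\big).
\end{equation}
By \eqref{eq:newton}, $P^{(i)}_{j-1}/P^{(i)}_j\le P^{(i)}_{m-2}/P^{(i)}_{m-1}=\frac1{m-1}\sum_{k\ne i}\kappa_k^{-1}$, and \eqref{eq:D} says precisely that the last quantity is at most $\kappa_i$. So the integrand in \eqref{eq:bochner2} is nonnegative, and \eqref{eq:bochner0} gives $a_{j-1}a_{j+1}\le a_j^2$.
\end{proof}

\begin{remark}\label{rem:hyp}
Strict convexity gives \eqref{eq:neg} and the ellipticity of $L$. The inequality in \eqref{eq:D} is used only for the sign of \eqref{eq:bochner2}, where the negative term comes from the ambient curvature $-1$ in $K_{ik}$. It is the condition $\kappa_iP_j^{(i)}\ge P_{j-1}^{(i)}$ for $j=m-1$, the most restrictive of these conditions. For $j=1$ we have $(m-1)(\kappa_iP_1^{(i)}-1)=\sum_{k\ne i}K_{ik}=\operatorname{Ric}(e_i,e_i)$, so \eqref{eq:D} implies nonnegative Ricci curvature. Connectedness is needed to solve for $u$, and log-concavity fails without it: for two disjoint spheres with areas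 $\alpha,\beta$ and curvatures $c_1\ne c_2$ one has $a_j=\alpha c_1^j+\beta c_2^j$ and $a_{j-1}a_{j+1}-a_j^2=\alpha\beta(c_1c_2)^{j-1}(c_1-c_2)^2>0$.
\end{remark}

\section{Quermassintegrals and the Klein model}\label{sec:quer}

We turn to the substitute for Gauss--Bonnet. From here to the end of Section~\ref{sec:compare} only strict convexity is assumed.

\subsection{First variation}

Let $\Sigma_t=\partial\Omega_t$ be a smooth family of hypersurfaces with outward normal speed $f$. After a reparametrization $\partial_tX=f\nu$, and then
\begin{equation}\label{eq:var}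
\partial_t\,d\mu=mp_1f\,d\mu,\qquad\bar\nabla_t\nu=-\nabla f,\qquad\partial_th=-\nabla^2f-f\,(h^2-I),
\end{equation}
the last for the endomorphism $h$. The first two come from differentiating $g_{ik}=\langle\partial_iX,\partial_kX\rangle$ and $\langle\nu,\partial_iX\rangle=0$. The third is the tangential part of $\bar\nabla_t\bar\nabla_i\nu=\bar\nabla_i\bar\nabla_t\nu+f\,\partial_iX$, in which the last term is the ambient curvature term and the left side has tangential part $\big(\partial_th_i^k+f(h^2)^k_i\big)\partial_kX$.

\begin{lemma}\label{lem:var}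
For $0\le j\le m$ we have $\frac{d}{dt}a_j=\int_{\Sigma_t}f\,\big((m-j)\,p_{j+1}+j\,p_{j-1}\big)\,d\mu$, where terms with coefficient $0$ are omitted.
\end{lemma}

\begin{proof}
For $j=0$ this is the first formula in \eqref{eq:var}. Let $j\ge1$ and $\sigma_{m+1}=0$. By \eqref{eq:pmixed}, $\partial_tp_j=j\operatorname{tr}(T_{j-1}\partial_th)$ and $\operatorname{tr}T_{j-1}=p_{j-1}$. Multiplying $\sigma_j=\sigma_j(\kappa|i)+\kappa_i\sigma_{j-1}(\kappa|i)$ by $\kappa_i$ and summing gives $\sum_i\kappa_i^2\sigma_{j-1}(\kappa|i)=\sigma_1\sigma_j-(j+1)\sigma_{j+1}$. With Lemma~\ref{lem:newton}, $\frac mj\binom{m-1}{j-1}=\binom mj$ and $(j+1)\binom m{j+1}=(m-j)\binom mj$, this becomes $j\operatorname{tr}(T_{j-1}h^2)=mp_1p_j-(m-j)p_{j+1}$. The Hessian of $f$ integrates to zero by Lemma~\ref{lem:newton}, and $-mp_1p_jf$ cancels against the variation of $d\mu$.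
\end{proof}

The variation of $a_j$ contains two curvature functions. Functionals whose variation contains only one are easier to follow along a flow. Define the \emph{quermassintegrals} $W_0,\dots,W_{m-1}$ of $\Omega$ by $W_0=|\Omega|$, the volume, and recursively by
\begin{equation}\label{eq:rec}
a_j=(m-j)\,W_{j+1}+j\,W_{j-1}\qquad(0\le j\le m-2).
\end{equation}
Thus $W_1=|\Sigma|/m$. The normalization is chosen so that
\begin{equation}\label{eq:varW}
\frac{d}{dt}W_l=\int_{\Sigma_t}p_lf\,d\mu\quad(0\le l\le m-1),\qquad\frac{d}{dt}\big(a_m-mW_{m-1}\big)=0 .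
\end{equation}
For $l=0$ this is the variation of volume. If it holds for $l=j-1$ (nothing is needed when $j=0$), then differentiating \eqref{eq:rec} and comparing with Lemma~\ref{lem:var} gives it for $l=j+1$. The second formula is Lemma~\ref{lem:var} with $j=m$.

Let $f_l(r)=W_l(B_r)$ be the values on geodesic balls. By \eqref{eq:varW}, $f_l'=\Phi_l>0$, and $f_l(r)\to0$ as $r\to0$, because $f_l$ is a linear combination of $|B_r|$ and of the $\Phi_i(r)$ with $i<m$. So each $f_l$ is positive and strictly increasing. Moreover $\Phi_m-mf_{m-1}$ is constant, and letting $r\to0$ shows that the constant is $\omega$.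

\subsection{The Klein model}

In the Klein model, $\mathbb{H}^n$ is the open unit ball of $\mathbb{R}^n$ with the metric $\frac{|dx|^2}{1-|x|^2}+\frac{(x\cdot dx)^2}{(1-|x|^2)^2}$, which dominates the Euclidean metric and agrees with it at the origin. Any point $o$ can be placed at the origin, geodesic balls about $o$ are Euclidean balls, and geodesics and totally geodesic hyperplanes are the Euclidean ones. Two torsion-free connections with the same unparametrized geodesics differ by $\theta(\xi)\eta+\theta(\eta)\xi$ for a $1$-form $\theta$. So if $\xi,\eta$ are tangent to a hypersurface with Euclidean outward unit normal $v$ and Euclidean second fundamental form $h^e$, then $\bar\nabla_\xi\eta\equiv-h^e(\xi,\eta)\,v$ modulo tangent vectors, and pairing with $-\nu$ gives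
\begin{equation}\label{eq:klein}
h(\xi,\eta)=\lambda\,h^e(\xi,\eta),\qquad\lambda=\langle v,\nu\rangle .
\end{equation}
Here $\lambda=\lambda(x,v)$ is a positive smooth function of the point $x$ and the unit vector $v$, with $\lambda(0,v)=1$. Thus strict convexity means the same in both geometries. By Hadamard's theorem a closed connected hypersurface of $\mathbb{R}^n$, $n\ge3$, immersed with positive definite second fundamental form is embedded and bounds a convex body. So a strictly convex $\Sigma$ bounds a Euclidean convex body $K=\overline\Omega$.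

We recall the support function $s_K(v)=\max_{x\in K}x\cdot v$, $v\in\mathbb{S}^m$, of a nonempty compact convex set $K$. It satisfies $s_{\alpha K+\beta L}=\alpha s_K+\beta s_L$ for $\alpha,\beta\ge0$; $K\subset L$ if and only if $s_K\le s_L$; and $s_K<s_L$ implies that $K$ lies in the interior of $L$. Let $\hat g$, $\hat\nabla$ be the round metric and connection, and $\Lambda[s]=\hat\nabla^2s+s\hat g$. A smooth function $s$ on $\mathbb{S}^m$ is a support function if and only if $\Lambda[s]\ge0$, for this is the convexity of its $1$-homogeneous extension. It is the support function of a body with smooth boundary and positive curvatures if and only if $\Lambda[s]>0$. In that case $X(v)=s(v)v+\hat\nabla s(v)$ is the inverse of the Gauss map, $dX(e_i)=\Lambda_{ik}e_k$ for an orthonormal basis $(e_i)$ of $v^\perp$, and the eigenvalues of $\Lambda=\Lambda[s]$ are the Euclidean principal radii of curvature.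

In this parametrization $h^e_{ik}=\Lambda_{ik}$. Let $G=G(x,v)$ be the matrix $\langle e_i,e_k\rangle$ of the hyperbolic metric at $x$ restricted to $v^\perp$. Then the matrices of $g$ and $h$ are $\Lambda G\Lambda$ and $\lambda\Lambda$, so
\begin{equation}\label{eq:radii}
\kappa_1^{-1},\dots,\kappa_m^{-1}\ \text{ are the eigenvalues of }\ \lambda^{-1}G\Lambda,\qquad d\mu=\det\Lambda\,\sqrt{\det G}\,dv .
\end{equation}
The matrix $G\Lambda$ is similar to $G^{1/2}\Lambda G^{1/2}$. Over a compact subset of the ball, $\lambda$ and $G$ lie between positive constants, so there hyperbolic and Euclidean principal curvatures are comparable up to constants depending only on the compact set. Finally, for a family with support functions $s(\cdot,t)$ we have $\partial_tX\equiv(\partial_ts)\,v$ modulo tangent vectors, so the hyperbolic normal speed is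
\begin{equation}\label{eq:speed}
f=\lambda\,\partial_ts .
\end{equation}

\begin{lemma}\label{lem:mono}
Let $\Sigma=\partial\Omega$ be strictly convex and $o\in\Omega\subset\overline{B_\rho(o)}$. Then $0<W_l(\Omega)\le f_l(\rho)$ for $0\le l\le m-1$, and
\begin{equation}\label{eq:GB}
a_m=\omega+mW_{m-1}>\omega .
\end{equation}
\end{lemma}

\begin{proof}
Use the Klein model centered at $o$; let $K=\overline\Omega$ and let $B$ be a closed geodesic ball about $o$. The bodies $(1-t)K+tB$, $0\le t\le1$, lie in the unit ball and have support functions $s=(1-t)s_K+ts_B$ with $\Lambda[s]>0$. Their boundaries form a smooth family of strictly convex hypersurfaces from $\Sigma$ to a geodesic sphere, with normal speed $\lambda(s_B-s_K)$ by \eqref{eq:speed}. By \eqref{eq:varW}, $a_m-mW_{m-1}$ is constant along the family, and it equals $\omega$ at the end. If $B=\overline{B_\rho(o)}\supset K$ the speed is nonnegative and $p_l>0$, so $W_l$ is nondecreasing and $W_l(\Omega)\le f_l(\rho)$. If $B=\overline{B_{\rho'}(o)}\subset K$ the speed is nonpositive and $W_l(\Omega)\ge f_l(\rho')>0$.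
\end{proof}

For $m=2$, \eqref{eq:GB} is $a_2=4\pi+a_0$. For $m\ge3$ it involves $W_{m-1}$, whereas
\begin{equation}\label{eq:am2}
a_{m-2}=2W_{m-1}+(m-2)\,W_{m-3}
\end{equation}
by \eqref{eq:rec}. To bound $a_{m-2}$ in terms of $a_m$ we must bound $W_{m-3}$ from above.

\section{Comparison along the harmonic mean curvature flow}\label{sec:compare}

We shrink $\Sigma$ by a flow $\partial_tX=-F\nu$ and compare it with a shrinking sphere. By Lemma~\ref{lem:var}, $\frac d{dt}a_m=-m\int Fp_{m-1}$. The choice
\begin{equation}\label{eq:flow}
\partial_tX=-F\nu,\qquad F=\frac{p_m}{p_{m-1}}=\frac m{\sum_i\kappa_i^{-1}},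
\end{equation}
the harmonic mean of the principal curvatures, turns this into a closed equation,
\begin{equation}\label{eq:ode}
a_m(t)=e^{-mt}a_m(0),
\end{equation}
so that $a_m(0)$ determines the time at which the flow ends. This $F$ is also the smallest of the ratios $p_{l+1}/p_l$, which bounds the rate at which the $W_l$ decrease. Of the long-time behavior we need only the following, proved in Section~\ref{sec:flow}.

\begin{proposition}\label{prop:flow}
Let $\Sigma_0=\partial\Omega_0\subset\mathbb{H}^n$, $n\ge3$, be strictly convex. Then \eqref{eq:flow} has a smooth strictly convex solution $\Sigma_t=\partial\Omega_t$ on a maximal interval $[0,T)$ with $T<\infty$; we have $\overline\Omega_{t'}\subset\Omega_t$ for $t<t'$, and $\bigcap_{t<T}\overline\Omega_t$ is a single point.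
\end{proposition}

By \eqref{eq:GB}, every strictly convex $\Sigma$ has a \emph{top radius} $r_0>0$ defined by $a_m=\Phi_m(r_0)=\omega\cosh^mr_0$.

\begin{proposition}\label{prop:compare}
Let $\Sigma=\partial\Omega$ be strictly convex with top radius $r_0$. Then $W_{m-1}=f_{m-1}(r_0)$, and $W_l\le f_l(r_0)$ for all $0\le l\le m-1$ with $l\equiv m-1\pmod 2$. If equality holds for some such $l\le m-3$, then $\Sigma$ is a geodesic sphere.
\end{proposition}

\begin{proof}
Run the flow from $\Sigma_0=\Sigma$ and let $x_\infty$ be the limit point. It lies in every $\Omega_t$, and since the $\overline\Omega_t$ are nested compact sets, each ball $B_\rho(x_\infty)$ contains $\overline\Omega_t$ for $t$ close to $T$. By Lemma~\ref{lem:mono}, $W_l(\Omega_t)\to0$ as $t\to T$ for $0\le l\le m-1$, and $a_m(t)\to\omega$. With \eqref{eq:ode} this gives $a_m(t)=\omega e^{m(T-t)}$. Define $r(t)$ by $\cosh r(t)=e^{T-t}$. Then $a_m(t)=\Phi_m(r(t))$, $r(0)=r_0$, $r(t)\to0$ as $t\to T$, and $r'=-\coth r$: the spheres of radius $r(t)$ solve the same flow and vanish at the same time. Consider the deficits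
\[
w_l(t)=f_l(r(t))-W_l(\Omega_t),\qquad w_l(t)\to0\ \text{ as }t\to T .
\]
By \eqref{eq:GB} for $\Sigma_t$ and for spheres, $w_{m-1}\equiv0$.

Let $l\le m-3$ and put $E_l(t)=\int_{\Sigma_t}(p_{l+1}-p_lF)\,d\mu$, which is nonnegative by \eqref{eq:newton}. By \eqref{eq:varW} and \eqref{eq:rec} with $j=l+1$,
\[
\frac d{dt}W_l(\Omega_t)=-\int p_lF=E_l-a_{l+1}=E_l-(m-l-1)W_{l+2}-(l+1)W_l,
\]
while $\frac d{dt}f_l(r(t))=-\Phi_l(r)\coth r=-\Phi_{l+1}(r)=-(m-l-1)f_{l+2}(r)-(l+1)f_l(r)$. Subtracting, $\big(e^{(l+1)t}w_l\big)'=-e^{(l+1)t}\big(E_l+(m-l-1)w_{l+2}\big)$, and integrating up to the finite time $T$,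
\begin{equation}\label{eq:deficit}
e^{(l+1)t}w_l(t)=\int_t^Te^{(l+1)\vartheta}\big(E_l+(m-l-1)\,w_{l+2}\big)\,d\vartheta .
\end{equation}
So $w_{l+2}\ge0$ on $[0,T)$ implies $w_l\ge0$ on $[0,T)$. Descending from $w_{m-1}\equiv0$ in steps of two and setting $t=0$ gives the inequalities.

If $w_l(0)=0$ for such an $l\le m-3$, the continuous nonnegative integrand in \eqref{eq:deficit} vanishes on $[0,T)$, so $E_l(0)=0$ and $p_{l+1}/p_l=p_m/p_{m-1}$ on $\Sigma$. The ratios $p_{i+1}/p_i$ are nonincreasing, so $p_{l+1}/p_l=p_{l+2}/p_{l+1}$. This is equality in \eqref{eq:newton}, so $\Sigma$ is umbilic.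
\end{proof}

The recursion \eqref{eq:rec} links $W_l$ to $W_{l+2}$, so the flow reaches only one parity class. If $m$ is even, the class contains $W_1=|\Sigma|/m$, and we obtain $r_A\le r_0$ directly. If $m$ is odd, it contains the volume $W_0$ and not the area. In either case it contains $W_{m-1}$ and $W_{m-3}$, and log-concavity will carry the resulting bound on $a_{m-2}$ down to every $a_i$ with $i\le m-2$.

\section{Proofs of the theorems}\label{sec:proofs}

\subsection{Proof of Theorem~\ref{thm:general}(b), and so of Theorem~\ref{thm:main}}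

For $m=2$ only $i=0$ occurs and the statement is Proposition~\ref{prop:surfaces}. Let $m\ge3$, let $r_0$ be the top radius, and put $y_l=a_l/\Phi_l(r_0)>0$. Then $y_m=1$, and $(y_l)_{0\le l\le m}$ is log-concave by part (a), because $(\Phi_l(r_0))_l$ is geometric. The identity \eqref{eq:am2} holds for $\Sigma$ and for the sphere of radius $r_0$, so Proposition~\ref{prop:compare} gives
\[
\Phi_{m-2}(r_0)-a_{m-2}=(m-2)\big(f_{m-3}(r_0)-W_{m-3}\big)\ge0 .
\]
Thus $y_{m-2}\le1$, and since $m-2>0$, equality holds only if $\Sigma$ is a geodesic sphere.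

Let $d_l=\log y_{l+1}-\log y_l$ for $0\le l\le m-1$; log-concavity says that $d_l$ is nonincreasing. From $d_{m-2}+d_{m-1}=-\log y_{m-2}\ge0$ and $d_{m-2}\ge d_{m-1}$ we get $d_{m-2}\ge0$, hence $d_l\ge0$ for all $l\le m-2$, and
\begin{equation}\label{eq:chain}
y_0\le y_1\le\dots\le y_{m-2}\le1 .
\end{equation}
Nothing is learned about the sign of $d_{m-1}$; this is why $i=m-1$ is excluded.

Fix $i\le m-2$ and let $r_i=\Phi_i^{-1}(a_i)$. By \eqref{eq:chain}, $\Phi_i(r_i)\le\Phi_i(r_0)$, so $r_i\le r_0$. The sequence $x_l=a_l/\Phi_l(r_i)$ is log-concave, with $x_i=1$ and $x_m=(\cosh r_0/\cosh r_i)^m\ge1$. The increments of $\log x_l$ are nonincreasing, so for $i<j\le m$ the average of the $j-i$ increments between $i$ and $j$ is at least the average of the $m-i$ increments between $i$ and $m$: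
\[
\frac{\log x_j}{j-i}\ \ge\ \frac{\log x_m}{m-i}\ \ge\ 0 .
\]
Hence $a_j\ge\Phi_j(r_i)=\Phi_j\circ\Phi_i^{-1}(a_i)$. If equality holds, then $x_j=1$, so $x_m=1$, $r_i=r_0$ and $y_i=1$. By \eqref{eq:chain}, $y_{m-2}=1$, and $\Sigma$ is a geodesic sphere. Geodesic spheres give equality by the definition of $\Phi_l$. \qed

\subsection{Proof of Theorem~\ref{thm:top}}

Since $a_m=\Phi_m(r_0)$, the inequality is $r_A\le r_0$ and equality means $r_A=r_0$, which holds for spheres. The formula for $\Phi_m(r_A)$ is $\cosh^mr_A=(1+\sinh^2r_A)^{m/2}$.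

Let $n$ be odd, so $m$ is even. Proposition~\ref{prop:compare} with $l=1$ gives $f_1(r_A)=W_1\le f_1(r_0)$, so $r_A\le r_0$. If $m=2$, then $l=m-1$ and equality always holds. If $m\ge4$, then $1\le m-3$ and equality forces a sphere.

Let $n$ be even, so $m\ge3$ is odd. Proposition~\ref{prop:compare} with $l=2$ gives $W_2\le f_2(r_0)$, and we need a lower bound for $W_2$ in terms of the area. By (K1), which uses the Ricci hypothesis, $a_1\ge\Phi_1(r_A)$. By the isoperimetric inequality in $\mathbb{H}^n$ (E.~Schmidt), $|\Omega|\le|B_{r_A}|=f_0(r_A)$. So \eqref{eq:rec} with $j=1$ gives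
\[
(m-1)f_2(r_0)\ge(m-1)W_2=a_1-|\Omega|\ge\Phi_1(r_A)-f_0(r_A)=(m-1)f_2(r_A),
\]
and $r_A\le r_0$. If $r_A=r_0$, all inequalities used are equalities; in particular $a_1=\Phi_1(r_A)$, and $\Sigma$ is a geodesic sphere by (K1). \qed

\subsection{Proof of Theorem~\ref{thm:general}(c)}

For small hypersurfaces $a_m$ is close to $\omega$, and the inequality is decided by the second order term, which is governed by a Euclidean inequality pointing the other way. Let $K\subset\mathbb{R}^n$ be a convex body with smooth boundary and positive curvatures, containing the origin in its interior and not a ball, for instance an ellipsoid. Let $s=s_K$, $\Lambda=\Lambda[s]$, and let $a_j^E$ be the Euclidean integrals $\int_{\partial K}p_j$. Let $\Sigma_\varepsilon$ be the boundary of $\varepsilon K$ in the Klein model. Its support function is $\varepsilon s$, and $G\to I$, $\lambda\to1$ uniformly as $\varepsilon\to0$. By \eqref{eq:radii}, $\varepsilon\kappa_i$ converges uniformly to the Euclidean principal curvatures of $\partial K$, so $\kappa_i\kappa_k-1>0$ for small $\varepsilon$, and $a_j(\Sigma_\varepsilon)=\varepsilon^{m-j}(a_j^E+o(1))$.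

For $m\ge3$, $\varepsilon K$ lies in a geodesic ball of radius $\rho=O(\varepsilon)$ about the origin, so Lemma~\ref{lem:mono} and $f_{m-3}'(r)=\Phi_{m-3}(r)=O(r^3)$ give $W_{m-3}=O(\varepsilon^4)$; for $m=2$ this term is absent from \eqref{eq:am2}. So \eqref{eq:am2} and \eqref{eq:GB} give the first expansion below, and $\Phi_{m-1}(r)\sim\omega r$, $\Phi_m(r)-\omega\sim\frac m2\omega r^2$ give the second:
\[
a_m-\omega=\frac m2\varepsilon^2\big(a^E_{m-2}+o(1)\big),\qquad\Phi_m\circ\Phi_{m-1}^{-1}(a_{m-1})-\omega=\frac m2\varepsilon^2\Big(\frac{(a^E_{m-1})^2}\omega+o(1)\Big).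
\]
It remains to show $(a^E_{m-1})^2>\omega\,a^E_{m-2}$, a case of the Euclidean quadratic Minkowski inequality; we recall the short proof. Let $P_l(M)$ be the normalized symmetric functions of the eigenvalues of a matrix $M$. The Euclidean area element is $\det\Lambda\,dv$ and the curvatures are the reciprocals of the eigenvalues of $\Lambda$, so $a_j^E=\int_{\mathbb{S}^m}P_{m-j}(\Lambda)\,dv$. Hence $a^E_{m-1}=\int(s+\frac1m\hat\Delta s)=\int s$. Next, $P_2(\Lambda)=s^2+\frac2ms\hat\Delta s+P_2(\hat\nabla^2s)$, and Bochner's formula on $\mathbb{S}^m$ gives $m(m-1)\int P_2(\hat\nabla^2s)=\int\big((\hat\Delta s)^2-|\hat\nabla^2s|^2\big)=(m-1)\int|\hat\nabla s|^2$. So $a^E_{m-2}=\int\big(s^2-\frac1m|\hat\nabla s|^2\big)$. The first nonzero eigenvalue of $-\hat\Delta$ is $m$, with the linear functions as eigenfunctions. With $\bar s$ the mean of $s$ this gives $\int s^2-\omega\bar s^2\le\frac1m\int|\hat\nabla s|^2$, that is, $\omega a^E_{m-2}\le(\omega\bar s)^2=(a^E_{m-1})^2$, with equality only if $s(v)=\bar s+z\cdot v$ for some $z$, which means that $K$ is a ball. Therefore $a_m<\Phi_m\circ\Phi_{m-1}^{-1}(a_{m-1})$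 on $\Sigma_\varepsilon$ for small $\varepsilon$. \qed

\section{The flow shrinks to a point}\label{sec:flow}

We prove Proposition~\ref{prop:flow}. The plan is to bound the principal curvatures from below up to the final time; to show that they are also bounded from above as long as the domains contain a fixed ball, so that the inradius must tend to $0$; and to observe that a convex body with curvatures bounded below and small inradius has small diameter.

\subsection{The scalar equation}

Fix a Klein model. By \eqref{eq:radii}, $F=m\lambda/\operatorname{tr}(G\Lambda)$, so by \eqref{eq:speed} a family of strictly convex hypersurfaces has normal speed $-F$ if and only if its support function solves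
\begin{equation}\label{eq:scalar}
\partial_ts=-\frac m{\operatorname{tr}\big(G\,\Lambda[s]\big)},\qquad G=G\big(sv+\hat\nabla s,\,v\big).
\end{equation}
The right side is $\psi(\operatorname{tr}(G\Lambda[s]))$ with $\psi(\zeta)=-m/\zeta$ increasing and concave on $(0,\infty)$, the argument is affine in $\hat\nabla^2s$, and $G$ is positive definite. So \eqref{eq:scalar} is a parabolic equation on $\mathbb{S}^m$, concave in the Hessian, and smooth initial data with $\Lambda[s]>0$ have a unique smooth solution with $\Lambda[s]>0$ for a short time. Composing $X(v,t)$ with the flow of a time-dependent tangential vector field removes the tangential velocity and gives a solution of \eqref{eq:flow}. Let $[0,T)$ be the maximal interval of smooth strictly convex existence. Since $\partial_ts<0$, we have $\overline\Omega_{t'}\subset\Omega_t$ for $t<t'$; in particular all $\Sigma_t$ lie in the compact set $\overline\Omega_0$. By \eqref{eq:ode} and \eqref{eq:GB}, $e^{-mt}a_m(0)>\omega$ for $t<T$, so $T<\infty$.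

\begin{lemma}\label{lem:cont}
The principal curvatures of $\Sigma_t$, $t\in[0,T)$, do not stay in a compact subset of $(0,\infty)$.
\end{lemma}

\begin{proof}
Suppose they do. By \eqref{eq:radii} the eigenvalues of $\Lambda[s]$ lie between positive constants, and $s^2+|\hat\nabla s|^2=|X|^2<1$, so $s$ is bounded in $C^2$, and $\operatorname{tr}(G\Lambda)$ stays in a compact subinterval of $(0,\infty)$. Outside this interval $\psi$ can be replaced by a smooth concave function with derivative between positive constants, so $s$ solves a uniformly parabolic equation that is concave in the Hessian. Krylov's $C^{2,\alpha}$ estimate and Schauder theory \cite{Lie} bound all derivatives of $s$ on $[T/2,T)$. So $s(\cdot,t)$ converges smoothly as $t\to T$ to a function with $\Lambda>0$, and the solution extends beyond $T$, contrary to maximality.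
\end{proof}

\subsection{The algebra of $F$}

Write $b=h^{-1}$ and $\varphi=\operatorname{tr}b$, so $F=m/\varphi$. For self-adjoint $A$, the first two derivatives of $\varphi$ along $h+\epsilon A$ at $\epsilon=0$ are $\varphi'=-\operatorname{tr}(bAb)$ and $\varphi''=2\operatorname{tr}(bAbAb)$. So the derivative of $F$ is $A\mapsto\operatorname{tr}(\dot FA)$ with $\dot F=\frac m{\varphi^2}b^2$ positive definite; we write $F^{kl}$ for its components. Then
\[
\operatorname{tr}(\dot Fh)=F,\qquad\operatorname{tr}(\dot Fh^2)=F^2,\qquad\tau:=\operatorname{tr}\dot F=\frac{F^2}m\operatorname{tr}b^2,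
\]
and the second derivative of $F$ is $\ddot F(A,A)=-m\varphi''/\varphi^2+2m\varphi'^2/\varphi^3$. The Cauchy--Schwarz inequality for the matrices $b^{1/2}$ and $b^{1/2}Ab$ in the inner product $\operatorname{tr}(M^{\top}N)$ gives $\varphi'^2\le\operatorname{tr}b\cdot\operatorname{tr}(bAbAb)=\frac12\varphi\varphi''$. Also $2\operatorname{tr}(\dot FAbA)=m\varphi''/\varphi^2$. Hence
\begin{equation}\label{eq:conc}
\ddot F(A,A)\le0,\qquad\ddot F(A,A)+2\operatorname{tr}(\dot FAbA)=\frac{2m\varphi'^2}{\varphi^3}\ge0 .
\end{equation}
The first inequality will control the largest curvature and the second the smallest.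

\subsection{Evolution equations}

Put $\mathcal{L}=F^{kl}\nabla_k\nabla_l$. By \eqref{eq:var} with $f=-F$, $\partial_th=\nabla^2F+F(h^2-I)$. Applying $\operatorname{tr}(\dot F\,\cdot)$ gives
\begin{equation}\label{eq:evF}
\partial_tF=\mathcal{L}F+F^3-\tau F .
\end{equation}
To write the equation of $h$ in parabolic form, start from $\nabla_i\nabla_jF=F^{kl}\nabla_i\nabla_jh_{kl}+\ddot F(\nabla_ih,\nabla_jh)$, where $\ddot F$ is polarized. Using Codazzi twice, $\nabla_i\nabla_jh_{kl}=\nabla_k\nabla_lh_{ij}+[\nabla_i,\nabla_k]h_{jl}$. In a principal frame $F^{kl}$ is diagonal, and by \eqref{eq:gauss}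
\[
[\nabla_i,\nabla_k]h_{jk}=-h\big(R(e_i,e_k)e_j,e_k\big)-h\big(e_j,R(e_i,e_k)e_k\big)=\delta_{ij}K_{ik}(\kappa_k-\kappa_i)\qquad(\text{no sum}).
\]
Expanding $K_{ik}(\kappa_k-\kappa_i)=\kappa_i\kappa_k^2-\kappa_i^2\kappa_k+\kappa_i-\kappa_k$ and summing against $F^{kk}$ gives Simons' identity
\[
F^{kl}\nabla_i\nabla_jh_{kl}=\mathcal{L}h_{ij}+F^2h_{ij}-F(h^2)_{ij}+\tau h_{ij}-Fg_{ij}.
\]
The terms in $h^2$ cancel in $\partial_th$, and for every tangent vector $\xi$
\begin{equation}\label{eq:evh}
\langle(\partial_th-\mathcal{L}h)\xi,\xi\rangle=\ddot F(\nabla_\xi h,\nabla_\xi h)+(F^2+\tau)\langle h\xi,\xi\rangle-2F|\xi|^2 .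
\end{equation}
Differentiating $bh=I$ gives $\partial_tb=-b(\partial_th)b$ and $\mathcal{L}b=-b(\mathcal{L}h)b+2F^{kl}b(\nabla_kh)b(\nabla_lh)b$. Let $\eta=b\xi$ and $A=\nabla_\eta h$. By Codazzi $(\nabla_kh)\eta=Ae_k$, so $F^{kl}\langle b(\nabla_kh)b(\nabla_lh)b\xi,\xi\rangle=F^{kl}\langle bAe_l,Ae_k\rangle=\operatorname{tr}(\dot FAbA)$. With \eqref{eq:evh} applied to $\eta$,
\begin{equation}\label{eq:evb}
\langle(\partial_tb-\mathcal{L}b)\xi,\xi\rangle=-\big[\ddot F(A,A)+2\operatorname{tr}(\dot FAbA)\big]-(F^2+\tau)\langle b\xi,\xi\rangle+2F|b\xi|^2 .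
\end{equation}

\begin{lemma}\label{lem:max}
Let $M$ be a smooth family of self-adjoint endomorphism fields on $\Sigma_t$, and let $\beta(t)$ be the maximum over $\Sigma_t$ of the largest eigenvalue of $M$. Then $\beta$ is locally Lipschitz, and at every $t_0>0$ where it is differentiable, $\beta'(t_0)\le\langle(\partial_tM-\mathcal{L}M)\xi,\xi\rangle$ for any point $x_0$ and unit eigenvector $\xi$ at which $\beta(t_0)$ is attained.
\end{lemma}

\begin{proof}
The function $\beta$ is the maximum over a compact set of directions of the smooth function $g_t(M\xi,\xi)/g_t(\xi,\xi)$, so it is locally Lipschitz. Extend $\xi$ near $x_0$ by parallel transport along the $g_{t_0}$-geodesics from $x_0$, independently of $t$. At $(x_0,t_0)$ we have $\nabla\xi=0$ and $\nabla^2_{\zeta,\zeta}\xi=0$ for all $\zeta$, and $|\xi|=1$ near $x_0$ at time $t_0$. Let $Z=g_t(M\xi,\xi)/g_t(\xi,\xi)\le\beta(t)$, with equality at $(x_0,t_0)$. Diagonalizing $F^{kl}$ at $x_0$ gives $\langle(\mathcal{L}M)\xi,\xi\rangle=\mathcal{L}Z\le0$ there. Also $\partial_tZ=\langle(\partial_tM)\xi,\xi\rangle+(\partial_tg)(M\xi,\xi)-\beta\,(\partial_tg)(\xi,\xi)$,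 and the last two terms cancel as $M\xi=\beta\xi$. From $\beta(t_0)-\beta(t_0-\epsilon)\le Z(x_0,t_0)-Z(x_0,t_0-\epsilon)$ we get $\beta'(t_0)\le\partial_tZ\le\langle(\partial_tM-\mathcal{L}M)\xi,\xi\rangle$.
\end{proof}

A locally Lipschitz function is differentiable almost everywhere and is the integral of its derivative, so such inequalities can be integrated. The case $M=\phi I$ is the maximum principle for a function $\phi$.

\subsection{Lower curvature bound}

Apply Lemma~\ref{lem:max} to $M=b$. By \eqref{eq:evb} and \eqref{eq:conc}, $\beta'\le2F\beta^2$ at the maximum point, and there $F=m/\operatorname{tr}b\le m/\beta$. So $\beta'\le2m\beta$ almost everywhere, and since $T<\infty$ there is $\varepsilon_0>0$ with $\kappa_i\ge\varepsilon_0$ on $[0,T)$.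

\subsection{The inradius tends to zero}

The inradius of $\Omega_t$ is nonincreasing. Suppose it stays at least $\rho_0>0$. Take $t_k\to T$ and closed balls of radius $\rho_0$ in $\overline\Omega_{t_k}$ whose centers converge to a point $o$; by nestedness $\overline{B_{\rho_0}(o)}\subset\overline\Omega_t$ for all $t<T$. We bound $F$ first. The term $F^3$ in \eqref{eq:evF} could make $F$ blow up, so we divide by a function whose equation has a term of the same kind and which the inscribed ball keeps away from zero.

Use the hyperboloid model, in which $\mathbb{H}^n$ is a sheet of $\{\langle x,x\rangle=-1\}$ in Minkowski space, $\cosh d(x,y)=-\langle x,y\rangle$, and the distance from $y$ to the hyperplane $\{\langle\cdot,\nu\rangle=0\}$ with unit normal $\nu$ has hyperbolic sine $|\langle y,\nu\rangle|$. Let $r=d(o,\cdot)$ and $V=\bar\nabla\cosh r=\sinh r\,\partial_r$. At $x$ we have $V=-o+(\cosh r)\,x$, so $\bar\nabla_\xi V=(\cosh r)\,\xi$. On $\Sigma_t$ put $u=\langle V,\nu\rangle=-\langle o,\nu\rangle$. By convexity $\overline\Omega_t$, and with it the ball, lies on the inner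 side of each tangent hyperplane, so $u\ge\sinh\rho_0=:2\delta$. Let $C\ge\cosh r$ on $\overline\Omega_0$; then $u\le\sinh r\le C$. By \eqref{eq:var}, $\partial_tu=-F\cosh r+\langle V,\nabla F\rangle$. Further $\nabla_ju=h_j^k\langle V,e_k\rangle$, and differentiating again, with Codazzi,
\[
\nabla_i\nabla_ju=\langle V,e_k\rangle\nabla_kh_{ij}+\cosh r\,h_{ij}-u\,(h^2)_{ij}.
\]
Contracting with $F^{ij}$ gives $\mathcal{L}u=\langle V,\nabla F\rangle+F\cosh r-uF^2$, so
\begin{equation}\label{eq:evu}
\partial_tu=\mathcal{L}u-2F\cosh r+uF^2 .
\end{equation}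
Let $q=F/(u-\delta)$. At a spatial maximum of $q$ we have $\nabla\log F=\nabla\log(u-\delta)$, so the gradient terms in $\mathcal{L}\log q$ cancel and $\mathcal{L}\log q=\frac{\mathcal{L}F}F-\frac{\mathcal{L}u}{u-\delta}$. By Lemma~\ref{lem:max}, \eqref{eq:evF} and \eqref{eq:evu}, for almost every $t$
\[
\frac d{dt}\log q_{\max}\le F^2-\tau+\frac{2F\cosh r-uF^2}{u-\delta}\le\frac{F\,(2C-\delta F)}{u-\delta},
\]
where we used $F^2-\frac{uF^2}{u-\delta}=-\frac{\delta F^2}{u-\delta}$; this negative term is the reason for subtracting $\delta$. If $q_{\max}>2C/\delta^2$, then at the maximum point $F=q(u-\delta)\ge q\delta>2C/\delta$ and the right side is negative. So $q$ is bounded on $[0,T)$, and $F\le Cq\le C_1$.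

A bound on the harmonic mean does not bound the largest curvature, so we return to \eqref{eq:evh}. Now $\tau\le C_1^2\varepsilon_0^{-2}$, and Lemma~\ref{lem:max} with $M=h$, together with \eqref{eq:conc}, gives $\kappa_{\max}'\le(F^2+\tau)\kappa_{\max}\le C_2\kappa_{\max}$ almost everywhere. As $T<\infty$, $\kappa_{\max}$ is bounded. With the lower bound this contradicts Lemma~\ref{lem:cont}. So the inradius tends to $0$ as $t\to T$.

\subsection{The limit is a point}

The set $\bigcap_{t<T}\overline\Omega_t$ is nonempty by compactness. Suppose it contains two points $x_1\ne x_2$; let $z$ be their Euclidean midpoint in the Klein model and $2d=|x_1-x_2|$. By the lower curvature bound and \eqref{eq:radii} there is $R_1$, independent of $t$, such that the eigenvalues of $\Lambda[s_K]$ are at most $R_1$ for $K=\overline\Omega_t$. Then $\Lambda[R_1-s_K]=R_1\hat g-\Lambda[s_K]\ge0$, so $R_1-s_K$ is the support function of a compact convex set $L$, and $K+L$ is the closed Euclidean ball $\overline B(0,R_1)$. For a unit vector $v$ take $x\in K$ and $y\in L$ maximizing the scalar product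 with $v$. Then $x+y$ maximizes it over the ball, so $x+y=R_1v$, and $K+y\subset\overline B(0,R_1)$ says that $K\subset\overline B(z_v,R_1)$ with $z_v=x-R_1v$. By the parallelogram identity $2|z-z_v|^2+2d^2=|x_1-z_v|^2+|x_2-z_v|^2\le2R_1^2$. Therefore, for all $v$,
\[
s_K(v)-z\cdot v=R_1+(z_v-z)\cdot v\ \ge\ R_1-\sqrt{R_1^2-d^2}=\frac{d^2}{R_1+\sqrt{R_1^2-d^2}}\ \ge\ \frac{d^2}{2R_1},
\]
so $K$ contains the Euclidean ball of radius $d^2/(2R_1)$ about $z$. Hyperbolic distances are at least Euclidean distances, so $K=\overline\Omega_t$ contains the hyperbolic ball of the same radius about $z$ for every $t<T$. This contradicts the fact that the inradius tends to $0$, and Proposition~\ref{prop:flow} is proved. \qed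

\begin{thebibliography}{9}

\bibitem{HL}
Yingxiang Hu and Haizhong Li, \emph{Geometric inequalities for hypersurfaces with nonnegative sectional curvature in hyperbolic space}, arXiv:1807.04653 (2018).

\bibitem{Lie}
Lieberman, \emph{Second Order Parabolic Differential Equations}.

\end{thebibliography}
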